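\title{Almost commuting real symmetric matrices:\\ Lin's theorem for three and four matrices}

\begin{abstract}
Lin's theorem says that two almost commuting Hermitian matrices are close to commuting ones, uniformly in the size; it fails for three. We prove that three almost commuting real symmetric matrices are close to commuting real symmetric matrices, and more precisely that the real version of Lin's theorem holds for $m$ matrices if and only if $m\le 4$. The proof is an induction on $m$. A pair of real symmetric matrices is encoded in one antilinear operator; this allows us to open holes in the joint spectrum of the pair and then to reduce that spectrum to a finite set. Failure for five matrices is shown by a signature computation.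
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $\|\cdot\|$ is the operator norm and $[A,B]=AB-BA$. A self-adjoint element of $M_n(\mathbb C)$ is a Hermitian matrix, and a self-adjoint element of $M_n(\mathbb R)$ is a real symmetric matrix. For $m\ge1$ and $\mathbb F\in\{\mathbb R,\mathbb C\}$ consider the following statement.

\begin{quote}
$\mathsf L_{\mathbb F}(m)$: For every $\varepsilon>0$ there is $\delta>0$ such that for every $n$ and all self-adjoint $A_1,\dots,A_m\in M_n(\mathbb F)$ with $\|A_j\|\le1$ and $\|[A_j,A_k]\|\le\delta$ for all $j,k$, there are pairwise commuting self-adjoint $A_1',\dots,A_m'\in M_n(\mathbb F)$ with $\|A_j-A_j'\|\le\varepsilon$ for all $j$.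
\end{quote}

For a fixed $n$ such a $\delta$ exists by compactness of the set of tuples of self-adjoint contractions, so the content of the statement is that $\delta$ does not depend on $n$. The statement $\mathsf L_{\mathbb F}(1)$ is trivial, and $\mathsf L_{\mathbb F}(m+1)$ implies $\mathsf L_{\mathbb F}(m)$, as one sees by adding a zero matrix to the tuple. So for each field there is one number to find: the largest $m$, if any, for which the statement holds.

Over $\mathbb C$ this number is $2$. The statement $\mathsf L_{\mathbb C}(2)$ is Lin's theorem, and $\mathsf L_{\mathbb C}(3)$ is false, the matrices generating a fuzzy sphere being a counterexample. Over $\mathbb R$, the statement $\mathsf L_{\mathbb R}(2)$ is the real version of Lin's theorem, and $\mathsf L_{\mathbb R}(5)$ fails because of a $K$-theoretical obstruction. Cerjan and Loring \cite{CL} pose the problem of deciding whether $\mathsf L_{\mathbb R}(3)$ holds.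

To see which answer to expect, look at the obstruction over $\mathbb C$. Let
\[
\sigma_1=\begin{pmatrix}0&1\\1&0\end{pmatrix},\qquad \sigma_2=\begin{pmatrix}0&-i\\i&0\end{pmatrix},\qquad \sigma_3=\begin{pmatrix}1&0\\0&-1\end{pmatrix}
\]
be the Pauli matrices, and for Hermitian $A_1,A_2,A_3$ let $L=\sum_j\sigma_j\otimes A_j$. If the $A_j$ commute, $L$ has as many positive as negative eigenvalues. For the fuzzy sphere, $L$ has no eigenvalue in $(-1,1)$ and two more positive than negative eigenvalues, an imbalance that a small perturbation cannot remove (Lemma~\ref{lem:signature} and Example~\ref{ex:fuzzy}). Now let the $A_j$ be real. Since $\sigma_2\overline{\sigma_j}\sigma_2=-\sigma_j$ for $j=1,2,3$, we get $(\sigma_2\otimes1)\overline L(\sigma_2\otimes1)=-L$. A Hermitian matrix and its complex conjugate have the same eigenvalues, so the spectrum of $L$ is symmetric about $0$ and the imbalance always vanishes. This suggests the answer yes, but it only removes one obstruction; a proof has to produce the commuting matrices.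

\begin{theorem}\label{thm:three}
The statement $\mathsf L_{\mathbb R}(3)$ is true: three almost commuting real symmetric matrices are close to three commuting real symmetric matrices, uniformly in the size.
\end{theorem}

\begin{theorem}\label{thm:induction}
Let $m\ge3$. If $\mathsf L_{\mathbb R}(m-1)$ and $\mathsf L_{\mathbb C}(m-2)$ hold, then $\mathsf L_{\mathbb R}(m)$ holds.
\end{theorem}

\begin{theorem}\label{thm:sharp}
The statement $\mathsf L_{\mathbb R}(m)$ is true if and only if $m\le4$.
\end{theorem}

We use $\mathsf L_{\mathbb C}(2)$ and $\mathsf L_{\mathbb R}(2)$ as known results and prove everything else. Theorem~\ref{thm:three} is the case $m=3$ of Theorem~\ref{thm:induction}; it needs only $\mathsf L_{\mathbb R}(2)$ and the trivial $\mathsf L_{\mathbb C}(1)$. The case $m=4$ then gives $\mathsf L_{\mathbb R}(4)$ from $\mathsf L_{\mathbb R}(3)$ and $\mathsf L_{\mathbb C}(2)$. The induction stops there, because the next step would need $\mathsf L_{\mathbb C}(3)$. For the converse in Theorem~\ref{thm:sharp} it suffices to refute $\mathsf L_{\mathbb R}(5)$, which we do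 in Section~\ref{sec:five}, independently of the rest of the paper.

The plan for Theorem~\ref{thm:induction} is as follows. We pass to a quotient algebra $Q$ in which almost commuting sequences of matrices become commuting elements, so that the pair $(A_1,A_2)$ has a joint spectrum in the square $[-1,1]^2$ (Section~\ref{sec:Q}). If this spectrum is finite, the problem splits into problems for the $m-2$ remaining matrices. We therefore perturb $A_1,A_2$, always within the commutant of $A_3,\dots,A_m$, so as to lower the dimension of the spectrum from two to zero. We first open small holes in it (Section~\ref{sec:hole}), then retract the perforated square onto a grid and cut the edges of the grid (Section~\ref{sec:grid}). Only the first step uses that the matrices are real; its idea is explained for single matrices in Section~\ref{sec:antilinear}. A reader interested in Theorem~\ref{thm:three} alone may take $m=3$ throughout.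

\section{A pair of real symmetric matrices is one antilinear map}\label{sec:antilinear}

Identify $\mathbb R^n\oplus\mathbb R^n$ with $\mathbb C^n$ by $(x,y)\mapsto x+iy$. The Euclidean inner product becomes $\operatorname{Re}\langle z,w\rangle$, where $\langle z,w\rangle=z^*w$, and multiplication by $i$ becomes the block matrix $J$ below, with $J^2=-1$ and $J^*=J^{-1}$. For a block matrix $X$ we have
\[
J=\begin{pmatrix}0&-1\\1&0\end{pmatrix},\qquad X=\begin{pmatrix}a&b\\c&d\end{pmatrix},\qquad XJ=\begin{pmatrix}b&-a\\d&-c\end{pmatrix},\qquad JX=\begin{pmatrix}-c&-d\\a&b\end{pmatrix}.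
\]
Comparing entries gives
\begin{equation}\label{eq:blocks}
XJ=JX\iff X=\begin{pmatrix}a&-b'\\b'&a\end{pmatrix}\ (b'=c),\qquad XJ=-JX\iff X=\begin{pmatrix}a&b\\b&-a\end{pmatrix}.
\end{equation}
A matrix of the first kind is the complex linear map $a+ib'$, with the same norm and the same adjoint. In particular $\tilde a=\operatorname{diag}(a,a)$ is the action of the real matrix $a$ on $\mathbb C^n$. A matrix of the second kind is the antilinear map $z\mapsto(a+ib)\bar z$, and it is self-adjoint exactly when $a$ and $b$ are. So pairs $(A_1,A_2)$ of real symmetric matrices correspond to real symmetric matrices $B$ of twice the size that anticommute with $J$: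
\begin{equation}\label{eq:B}
B=\begin{pmatrix}A_1&A_2\\A_2&-A_1\end{pmatrix},\qquad B^2=\begin{pmatrix}A_1^2+A_2^2&[A_1,A_2]\\-[A_1,A_2]&A_1^2+A_2^2\end{pmatrix}.
\end{equation}
The single matrix $B$ sees everything we care about. The pair commutes if and only if $B^2$ has the form $\tilde a$. In that case the joint eigenvalues of $(A_1,A_2)$ avoid the open disk of radius $\rho$ about $0$ if and only if $B^2\ge\rho^2$. A third real matrix $a$ commutes with $A_1$ and $A_2$ if and only if $\tilde a$ commutes with $B$. The identities \eqref{eq:blocks} and \eqref{eq:B}, and the last equivalence, hold for blocks in any real $*$-algebra.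

To open a hole of radius $\rho$ we must change $B$ on its spectral subspace for $[-\rho,\rho]$. Let $E_+$, $E_-$, $F$ be the spectral projections of $B$ for $(\rho,\infty)$, $(-\infty,-\rho)$, $[-\rho,\rho]$. From $JBJ^{-1}=-B$ we get $E_-=JE_+J^{-1}$ and $JFJ^{-1}=F$, so the range of $F$ is a complex subspace of $\mathbb C^n$. On it we replace $B$ by $\rho$ times a complex conjugation.

\begin{lemma}\label{lem:conj}
Let $F\in M_n(\mathbb C)$ be an orthogonal projection and let $H_1,\dots,H_k\in FM_n(\mathbb C)F$ be commuting Hermitian matrices. Regard them as real matrices of size $2n$. There is a real symmetric matrix $\theta$ of size $2n$ with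
\[
\theta J=-J\theta,\qquad \theta^2=F,\qquad \theta=F\theta F,\qquad \theta H_l=H_l\theta\quad(1\le l\le k).
\]
\end{lemma}

\begin{proof}
Let $(e_r)$ be an orthonormal basis of $F\mathbb C^n$ made of common eigenvectors of the $H_l$, and put $\theta z=\sum_r\overline{\langle e_r,z\rangle}\,e_r$. This map is antilinear, vanishes on the kernel of $F$, and sends $\sum c_re_r$ to $\sum\bar c_re_r$; this gives the first three identities. The eigenvalues of $H_l$ are real and $H_l$ vanishes on the kernel of $F$, which gives the fourth. Finally $\langle\theta z,w\rangle=\sum_r\langle e_r,z\rangle\langle e_r,w\rangle$ is the complex conjugate of $\langle z,\theta w\rangle$, so the real parts agree and $\theta$ is symmetric.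
\end{proof}

Without commutation the lemma fails for three matrices: an antilinear $\theta$ commuting with $\sigma_1,\sigma_2,\sigma_3$ commutes with $\sigma_1\sigma_2=i\sigma_3$ and also anticommutes with $i\sigma_3$, so $\theta=0$.

With $\theta$ as in the lemma, put
\[
B'=B(1-F)+\rho\,\theta .
\]
Then $B'$ is symmetric and anticommutes with $J$, so it encodes a new pair $(A_1',A_2')$ of real symmetric matrices, and $B'^2=B^2(1-F)+\rho^2F=\max(B^2,\rho^2)$. If $B^2=\tilde a$, then $B'^2$ has the same form, so the new pair commutes and has a hole of radius $\rho$. If $A_3$ commutes with $A_1,A_2$, we apply the lemma to $H_1=\tilde A_3F$, and then $A_3$ commutes with $A_1',A_2'$.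

\begin{example}\label{ex:two}
Let $s>0$, $A_1=s\sigma_3$, $A_2=s\sigma_1$, so that $\|[A_1,A_2]\|=2s^2$. With $v=(1,i)^T$ we have $A_1+iA_2=s\,vv^T$, hence $Bz=s\,\overline{\langle v,z\rangle}\,v$. So $Bv=2sv$, $B(iv)=-2s\,iv$, and $B=0$ on the orthogonal complement $\mathbb C\bar v$ of $\mathbb Cv$. Let $F$ be the projection onto $\mathbb C\bar v$ and let $\theta z=\frac12\bar v\bar v^T\bar z$ be the conjugation for the unit vector $\bar v/\sqrt2$. Replacing $B$ on $F$ by $2s\,\theta$ gives
\[
B'z=s\,(vv^T+\bar v\bar v^T)\bar z=2s\,\sigma_3\bar z,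
\]
that is, $A_1'=2s\sigma_3$ and $A_2'=0$. The new pair commutes, and its joint eigenvalues $(\pm2s,0)$ lie on the circle of radius $2s$. The line $\mathbb C\bar v$ contains no nonzero real vector. Thus the subspace on which we operate is complex and need not come from a subspace of $\mathbb R^n$, although the outcome is a pair of real matrices. This is why a complex hypothesis, $\mathsf L_{\mathbb C}(m-2)$, appears in Theorem~\ref{thm:induction}.
\end{example}

For matrices that only almost commute, the construction meets one difficulty: $F$ is a discontinuous function of $B$, and it need not almost commute with $\tilde A_3,\dots,\tilde A_m$. The remedy is the reason for introducing $B$. The tuple $B,\tilde A_3,\dots,\tilde A_m$ has only $m-1$ members, so $\mathsf L_{\mathbb R}(m-1)$ lets us make it commute before we cut.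

\section{Sequence algebras}\label{sec:Q}

For sizes $n_i\ge0$ let
\[
Q=\prod_iM_{n_i}(\mathbb R)\Big/\bigoplus_iM_{n_i}(\mathbb R),\qquad Q_{\mathbb C}=\prod_iM_{n_i}(\mathbb C)\Big/\bigoplus_iM_{n_i}(\mathbb C)=Q+iQ
\]
be the algebras of bounded sequences of matrices modulo sequences tending to $0$ in norm. We call them the \emph{sequence algebras} over $\mathbb R$ and $\mathbb C$. A sequence $(a_i)$ representing $a$ is a \emph{lift} of $a$, and $\|a\|=\limsup_i\|a_i\|$. The algebra $Q_{\mathbb C}$ is a unital $C^*$-algebra, and $Q$ is the closed real $*$-subalgebra of elements fixed by entrywise complex conjugation. A self-adjoint $a$ has a self-adjoint lift $\frac12(a_i+a_i^*)$. Two elements commute exactly when the commutators of their lifts tend to $0$. The algebra $M_2(Q)$ is the sequence algebra with sizes $2n_i$. A \emph{projection} is an element with $p=p^*=p^2$. We say that a tuple of self-adjoint elements \emph{lifts to commuting tuples} if it has self-adjoint lifts that commute exactly for every $i$.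

\subsection*{Functional calculus}
Let $a=(a_1,\dots,a_k)$ be commuting self-adjoint elements of a unital $C^*$-algebra. There are a compact set $\operatorname{sp}(a)\subset\prod_j[-\|a_j\|,\|a_j\|]$, the \emph{joint spectrum}, and an isometric $*$-isomorphism $g\mapsto g(a)$ from $C(\operatorname{sp}(a))$ onto the $C^*$-algebra generated by $1$ and $a$, sending the coordinate function $x_j$ to $a_j$. We also write $g(a)$ when $g$ is continuous on a larger set. We use the following facts; the last three hold for polynomials and pass to uniform limits.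
\begin{itemize}
\item[(F1)] $\|g(a)\|=\max_{\operatorname{sp}(a)}|g|$. If $r=(r_1,\dots,r_l)$ is continuous and real, then $\operatorname{sp}(r(a))=r(\operatorname{sp}(a))$ and $g(r(a))=(g\circ r)(a)$.
\item[(F2)] $g(a)$ commutes with every element that commutes with $a_1,\dots,a_k$. If the $a_j$ lie in $Q$ and $g$ is real, then $g(a)\in Q$.
\item[(F3)] $\pi(g(a))=g(\pi(a))$ for a unital $*$-homomorphism $\pi$, such as $a\mapsto\tilde a$ or $x\mapsto JxJ^{-1}$.
\item[(F4)] If $a$ lifts to commuting tuples $(a_i)$ and $g$ is continuous on $\mathbb R^k$, then $(g(a_i))$ is a lift of $g(a)$.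
\end{itemize}

\subsection*{Lifting}

\begin{lemma}\label{lem:proj}
Let $\mathcal A$ be a sequence algebra over $\mathbb F$. Mutually orthogonal projections $p_1,\dots,p_K\in\mathcal A$ with sum $1$ lift to mutually orthogonal projections $p_{k,i}$ with $\sum_kp_{k,i}=1$. In particular every projection $p$ lifts to projections $p_i$, and $p\mathcal Ap$ is the sequence algebra formed from the corners $p_iM_{n_i}(\mathbb F)p_i$.
\end{lemma}

\begin{proof}
Let $(x_i)$ be a self-adjoint lift of $x=\sum_kkp_k$. The polynomial $q(s)=\prod_{k=1}^K(s-k)$ has $q(x)=0$, so $\|q(x_i)\|\to0$, and for large $i$ every eigenvalue of $x_i$ is within $\frac14$ of $\{1,\dots,K\}$. Let $g_k$ be real and continuous, equal to $1$ on $[k-\frac14,k+\frac14]$ and to $0$ outside $(k-\frac12,k+\frac12)$. For large $i$ the matrices $p_{k,i}=g_k(x_i)$ are orthogonal projections with sum $1$, and they lift $g_k(x)=p_k$ by (F4). For the remaining $i$ put $p_{1,i}=1$ and $p_{k,i}=0$ for $k>1$. For a single projection use the family $p,1-p$; the element $pap$ has the lift $(p_ia_ip_i)$.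
\end{proof}

\begin{lemma}\label{lem:lift}
If $\mathsf L_{\mathbb F}(k)$ holds, then every commuting $k$-tuple of self-adjoint elements of a sequence algebra over $\mathbb F$ lifts to commuting tuples.
\end{lemma}

\begin{proof}
Scale so that $\|a_j\|\le1$. Applying $s\mapsto\max(-1,\min(1,s))$ to self-adjoint lifts gives, by (F4), self-adjoint lifts $a_{j,i}$ of norm at most $1$. Let $\delta_r$ be given by $\mathsf L_{\mathbb F}(k)$ for $\varepsilon=1/r$, and let $r(i)$ be the largest $r\le i$ with $\max_{j,l}\|[a_{j,i},a_{l,i}]\|\le\delta_r$. The commutators tend to $0$, so $r(i)$ exists for large $i$ and $r(i)\to\infty$. Replace the $a_{j,i}$ by commuting self-adjoint matrices within $1/r(i)$, and by $0$ for the finitely many $i$ where $r(i)$ does not exist.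
\end{proof}

The only use of discontinuous functions is through the next lemma.

\begin{lemma}[Cutting]\label{lem:cut}
Suppose that the tuple $(b,c_1,\dots,c_k)$ of self-adjoint elements of $Q$ lifts to commuting tuples, and let $t\in\mathbb R$. There is a projection $E\in Q$ commuting with $b,c_1,\dots,c_k$ such that, for continuous $\varphi\colon\mathbb R\to\mathbb R$,
\begin{equation}\label{eq:cut}
\varphi=0\text{ on }[t,\infty)\ \Rightarrow\ \varphi(b)E=0,\qquad \varphi=0\text{ on }(-\infty,t]\ \Rightarrow\ \varphi(b)(1-E)=0 .
\end{equation}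
\end{lemma}

\begin{proof}
Let $E_i$ be the spectral projection of the lift $b_i$ for $(t,\infty)$. It is a real polynomial in $b_i$, so it is real symmetric and commutes with $b_i$ and the $c_{l,i}$. The implications \eqref{eq:cut} hold for $b_i,E_i$, and pass to the class $E$ of $(E_i)$ by (F4).
\end{proof}

The projection $E$ depends on the lift and is in general not a function of $b$. For instance, $b=0$ has the lift $b_i=\operatorname{diag}(1/i,-1/i)$, and for $t=0$ the projection $E=\operatorname{diag}(1,0)$ is not central although $b$ is. So every element with which $E$ has to commute must either be included in the lifted tuple or be handled by a separate argument.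

\subsection*{Reduction of Theorem~\ref{thm:induction}}
From here to the end of Section~\ref{sec:grid} we fix $m\ge3$ and assume $\mathsf L_{\mathbb R}(m-1)$ and $\mathsf L_{\mathbb C}(m-2)$.

\begin{proposition}\label{prop:main}
Let $A_1,\dots,A_m\in Q$ be commuting self-adjoint elements with $\|A_j\|\le1$, and let $\varepsilon>0$. There are self-adjoint $Y_1,Y_2\in Q$ with $\|A_j-Y_j\|\le\varepsilon$ for $j=1,2$ such that $(Y_1,Y_2,A_3,\dots,A_m)$ lifts to commuting tuples.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:induction} from Proposition~\ref{prop:main}]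
If $\mathsf L_{\mathbb R}(m)$ fails, there are $\varepsilon_0>0$ and, for each $i$, real symmetric contractions $A_{1,i},\dots,A_{m,i}$ of some size $n_i$, with commutators of norm at most $1/i$, that are not within $\varepsilon_0$ of a commuting real symmetric tuple. Their classes $A_j\in Q$ commute. Proposition~\ref{prop:main} with $\varepsilon=\varepsilon_0/2$ gives commuting real symmetric tuples $(A'_{j,i})_j$ with $\limsup_i\|A_{j,i}-A'_{j,i}\|\le\varepsilon_0/2$ for all $j$, a contradiction for large $i$.
\end{proof}

The next lemma is the case of finite joint spectrum, to which we will reduce.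

\begin{lemma}\label{lem:finite}
Let $A_3,\dots,A_m\in Q$ be commuting self-adjoint elements, and let $p_1,\dots,p_K\in Q$ be mutually orthogonal projections with sum $1$ that commute with them. If $Y_j=\sum_k\mu_{k,j}p_k$ with $\mu_{k,j}\in\mathbb R$ for $j=1,2$, then $(Y_1,Y_2,A_3,\dots,A_m)$ lifts to commuting tuples.
\end{lemma}

\begin{proof}
Lift the $p_k$ to $p_{k,i}$ as in Lemma~\ref{lem:proj}. The statement $\mathsf L_{\mathbb R}(m-2)$ follows from $\mathsf L_{\mathbb R}(m-1)$, so by Lemma~\ref{lem:lift} the commuting tuple $(A_lp_k)_{l\ge3}$ in the sequence algebra $p_kQp_k$ lifts to commuting real symmetric elements $a_{l,k,i}$ of $p_{k,i}M_{n_i}(\mathbb R)p_{k,i}$. The sums $\sum_ka_{l,k,i}$ lift $A_l=\sum_kA_lp_k$, and the sums $\sum_k\mu_{k,j}p_{k,i}$ lift $Y_j$. All of these are block diagonal for the decomposition $(p_{k,i})_k$, and in each block they commute, the lifts of $Y_1,Y_2$ being scalars there.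
\end{proof}

\section{Opening a hole in the joint spectrum}\label{sec:hole}

\begin{lemma}\label{lem:hole}
Let $A_1,\dots,A_m\in Q$ be commuting self-adjoint elements, let $\lambda\in\mathbb R^2$, $\rho>0$, and let $\Delta$ be the open disk of radius $\rho$ about $\lambda$. There are commuting self-adjoint $A_1',A_2'\in Q$, commuting with $A_3,\dots,A_m$, such that $\|A_j'-A_j\|\le2\rho$ for $j=1,2$ and
\[
\operatorname{sp}(A_1',A_2')\subset\bigl(\operatorname{sp}(A_1,A_2)\setminus\Delta\bigr)\cup\partial\Delta .
\]
\end{lemma}

No continuous map fixes $\partial\Delta$ and pushes $\overline\Delta$ onto it, so $A_1',A_2'$ cannot be obtained from $A_1,A_2$ by functional calculus with such a map. The control of the spectrum outside the disk is needed because the lemma will be applied many times, and later applications must not refill earlier holes.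

\begin{proof}
Replacing $A_j$ by $A_j-\lambda_j$ for $j=1,2$, we may take $\lambda=0$. Define $J$, $\tilde a$ and $B$ in $M_2(Q)$ as in Section~\ref{sec:antilinear}, and put $R=A_1^2+A_2^2$. Then $B=B^*$, $JBJ^{-1}=-B$, $B^2=\tilde R$ by \eqref{eq:B}, and $J$ and $B$ commute with $\tilde A_k$ for $k\ge3$. By (F3),
\begin{equation}\label{eq:Jphi}
J\varphi(-B)J^{-1}=\varphi(B)\qquad\text{for continuous }\varphi .
\end{equation}

\emph{Step 1: the projection $F$.} By $\mathsf L_{\mathbb R}(m-1)$ and Lemma~\ref{lem:lift}, the $m-1$ commuting elements $B,\tilde A_3,\dots,\tilde A_m$ of the sequence algebra $M_2(Q)$ lift to commuting tuples. Let $E_+$ be the projection of Lemma~\ref{lem:cut} for $b=B$ and $t=\rho$; it commutes with $B$ and the $\tilde A_k$, $k\ge3$. The lifts of $B$ have no reason to anticommute with $J$, so a second cut at $-\rho$ might not be the mirror image of the first. We impose the symmetry by definition: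
\[
E_-=JE_+J^{-1},\qquad F=1-E_+-E_- .
\]
The projection $E_-$ commutes with $JBJ^{-1}=-B$ and with $J\tilde A_kJ^{-1}=\tilde A_k$. Conjugating \eqref{eq:cut}, written for $s\mapsto\varphi(-s)$, by $J$ and using \eqref{eq:Jphi}, we obtain
\begin{equation}\label{eq:cutminus}
\varphi=0\text{ on }(-\infty,-\rho]\ \Rightarrow\ \varphi(B)E_-=0,\qquad \varphi=0\text{ on }[-\rho,\infty)\ \Rightarrow\ \varphi(B)(1-E_-)=0 .
\end{equation}
Take $g$ continuous with $g=0$ on $(-\infty,0]$ and $g=1$ on $[\rho,\infty)$. Then $g(B)E_+=E_+$ by \eqref{eq:cut} and $g(B)E_-=0$ by \eqref{eq:cutminus}, so $E_+E_-=E_+g(B)E_-=0$. Hence $F$ is a projection orthogonal to $E_\pm$. Since $J^2=-1$, we have $JE_-J^{-1}=E_+$, so $F$ commutes with $J$, as well as with $B$ and the $\tilde A_k$, $k\ge3$. We claim that for continuous real $\varphi$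
\begin{equation}\label{eq:F}
\varphi=0\text{ on }[-\rho,\rho]\ \Rightarrow\ \varphi(B)F=0,\qquad \varphi=0\text{ on }\{|s|\ge\rho\}\ \Rightarrow\ \varphi(B)(1-F)=0 .
\end{equation}
The second implication holds because $\varphi(B)E_+=\varphi(B)E_-=0$. For the first, write $\varphi=\varphi_++\varphi_-$ with $\varphi_+$ continuous and zero on $(-\infty,\rho]$, and $\varphi_-$ continuous and zero on $[-\rho,\infty)$. Then $\varphi_\pm(B)F=\varphi_\pm(B)(1-E_\pm)F=0$.

\emph{Step 2: a conjugation on $F$.} By \eqref{eq:blocks}, the map $a+ib\mapsto\left(\begin{smallmatrix}a&-b\\b&a\end{smallmatrix}\right)$ identifies $Q_{\mathbb C}$, as a real $*$-algebra, with the commutant of $J$ in $M_2(Q)$, compatibly with lifts. So $F$ is a projection in $Q_{\mathbb C}$, and it lifts to projections $F_i\in M_{n_i}(\mathbb C)$ by Lemma~\ref{lem:proj}. The $m-2$ elements $\tilde A_kF=F\tilde A_kF$, $k\ge3$, are commuting self-adjoint elements of the complex sequence algebra $FQ_{\mathbb C}F$. By $\mathsf L_{\mathbb C}(m-2)$ and Lemma~\ref{lem:lift} they lift to commuting Hermitian matrices $H_{k,i}\in F_iM_{n_i}(\mathbb C)F_i$.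 (For $m=3$ this is just a self-adjoint lift of one element.) Let $\theta_i$ be given by Lemma~\ref{lem:conj}; then $\|\theta_i\|\le1$ since $\theta_i^2=F_i$. The class $\Theta\in M_2(Q)$ of $(\theta_i)$ satisfies $\Theta=\Theta^*$, $\Theta J=-J\Theta$, $\Theta^2=F$, $\Theta=F\Theta=\Theta F$, and it commutes with $\tilde A_kF=F\tilde A_k$. Therefore
\[
\Theta\tilde A_k=\Theta F\tilde A_k=\tilde A_kF\,\Theta=\tilde A_k\Theta\qquad(k\ge3).
\]

\emph{Step 3: the new pair.} Put $B'=B(1-F)+\rho\,\Theta$. Both terms are self-adjoint, anticommute with $J$ and commute with $\tilde A_k$ for $k\ge3$. By \eqref{eq:blocks},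
\[
B'=\begin{pmatrix}A_1'&A_2'\\A_2'&-A_1'\end{pmatrix}
\]
with self-adjoint $A_1',A_2'\in Q$ that commute with $A_3,\dots,A_m$. Let $\beta(s)=\max(-\rho,\min(\rho,s))$. The function $s-\beta(s)$ vanishes on $[-\rho,\rho]$, so $BF=\beta(B)F$ by \eqref{eq:F}, and $\|B'-B\|=\|\rho\Theta-BF\|\le2\rho$. The norm of a block is at most the norm of the matrix, so $\|A_j'-A_j\|\le2\rho$.

The cross terms in $B'^2$ vanish: $B(1-F)\Theta=B(1-F)F\Theta=0$, and the other term is its adjoint. Let $u(s)=\max(s^2,\rho^2)$. Applying \eqref{eq:F} to $u(s)-s^2$ and to $u(s)-\rho^2$, and then (F3), we get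
\[
B'^2=B^2(1-F)+\rho^2F=u(B)(1-F)+u(B)F=\max(B^2,\rho^2)=\operatorname{diag}\bigl(\max(R,\rho^2),\max(R,\rho^2)\bigr).
\]
Comparing with \eqref{eq:B} for the new pair,
\begin{equation}\label{eq:newpair}
[A_1',A_2']=0,\qquad A_1'^2+A_2'^2=\max(R,\rho^2).
\end{equation}
By (F1), $x_1^2+x_2^2\ge\rho^2$ on $\operatorname{sp}(A_1',A_2')$, so this set misses $\Delta$.

\emph{Step 4: no new spectrum outside $\overline\Delta$.} Let $f(s)=\max(s-\rho^2,0)$. By \eqref{eq:F}, $Ff(B^2)=f(B^2)F=0$, hence
\[
B'f(B^2)=Bf(B^2)-BFf(B^2)+\rho\,\Theta Ff(B^2)=Bf(B^2).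
\]
As $f(B^2)=\operatorname{diag}(f(R),f(R))$, this says $A_j'f(R)=A_jf(R)$ for $j=1,2$. Write $A=(A_1,A_2)$ and $A'=(A_1',A_2')$. If $q$ is a polynomial with $q(A')f(R)=q(A)f(R)$, then, since $q(A)$ commutes with $f(R)$,
\[
A_j'\,q(A')f(R)=A_j'f(R)\,q(A)=A_jf(R)\,q(A)=A_j\,q(A)f(R).
\]
By induction on the degree, $q(A')f(R)=q(A)f(R)$ for all polynomials $q$, and by uniform approximation for all continuous functions $q$ on $\mathbb R^2$. Let $h(x)=f(x_1^2+x_2^2)$. Then $h(A)=f(R)$, and $h(A')=f(\max(R,\rho^2))=f(R)$ by \eqref{eq:newpair}. So $(qh)(A')=(qh)(A)$ for all continuous $q$. Suppose $z\in\operatorname{sp}(A')$ lies neither in $\overline\Delta$ nor in $\operatorname{sp}(A)$. Choose $q$ with $q(z)=1$ and $q=0$ on $\operatorname{sp}(A)$. Then $(qh)(A)=0$, while $(qh)(A')\ne0$ because $(qh)(z)=h(z)>0$. This contradiction completes the proof.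
\end{proof}

\section{From the square to a finite set}\label{sec:grid}

We now prove Proposition~\ref{prop:main}. Let $A_1,\dots,A_m$ and $\varepsilon$ be as there. Figure~\ref{fig:grid} shows the two stages.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.6]
\fill[gray!25] (0,0) rectangle (2,2);
\foreach \x in {0.5,1.5} {\foreach \y in {0.5,1.5} {
  \filldraw[fill=white] (\x,\y) circle (0.15);
  \foreach \a in {0,45,...,315} {\draw[->] (\x,\y) ++(\a:0.21) -- ++(\a:0.19);}}}
\draw[thick,step=1] (0,0) grid (2,2);
\begin{scope}[shift={(3,0)}]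
\draw[densely dotted,step=1] (0,0) grid (2,2);
\foreach \x in {0,1} {\foreach \y in {0,1,2} {
  \draw[very thick] (\x,\y)--(\x+0.333,\y) (\x+0.667,\y)--(\x+1,\y)
                    (\y,\x)--(\y,\x+0.333) (\y,\x+0.667)--(\y,\x+1);
  \filldraw[fill=white] (\x+0.5,\y) circle (0.04) (\y,\x+0.5) circle (0.04);}}
\foreach \x in {0,1,2} {\foreach \y in {0,1,2} {\fill (\x,\y) circle (0.055);}}
\end{scope}
\end{tikzpicture}
\caption{Reducing the joint spectrum of a pair, for a $2\times2$ grid. Left: the square with a disk removed from each cell is pushed radially onto the grid $\Gamma$. Right: $\Gamma$ is cut into stars around the vertices (thick) and middle thirds of edges (dotted); each star is collapsed to its vertex and each middle third to its midpoint.}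
\label{fig:grid}
\end{figure}

\subsection*{Onto the grid}
Let $M\ge1$ be an integer, $\eta=2/M$, and divide $[-1,1]^2$ into $M^2$ closed square cells of side $\eta$. Let $\Gamma$ be the union of their boundaries, a graph whose edges are segments of length $\eta$. Let $0<\rho<\eta/2$ and let $\Delta_1,\dots,\Delta_{M^2}$ be the open disks of radius $\rho$ about the centers of the cells; each closed disk lies in the interior of its cell. Apply Lemma~\ref{lem:hole} successively to these disks. The initial spectrum lies in $[-1,1]^2$, and the $l$-th step removes $\Delta_l$ and adds at most $\partial\Delta_l$, which lies in the square and misses all the open disks. We obtain commuting self-adjoint $A_1',A_2'$, commuting with $A_3,\dots,A_m$, with $\|A_j'-A_j\|\le2\rho M^2$ and joint spectrum in $\Sigma=[-1,1]^2\setminus\bigcup_l\Delta_l$.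

Let $r=(r_1,r_2)\colon\Sigma\to\Gamma$ be, in each cell, the radial projection from the center onto the boundary. It is the identity on $\Gamma$, so the definitions in adjacent cells agree and $r$ is continuous. It moves points by at most half the diagonal of a cell, which is less than $\eta$. Put $X_j=r_j(A_1',A_2')$ and $X=(X_1,X_2)$. By (F1) and (F2), $X_1,X_2,A_3,\dots,A_m$ are commuting self-adjoint elements of $Q$,
\begin{equation}\label{eq:X}
\operatorname{sp}(X)\subset\Gamma,\qquad \|X_j-A_j\|\le2\rho M^2+\eta .
\end{equation}

\subsection*{Cutting one edge}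
We want a projection that plays the role of the indicator function of the middle third of an edge $e$ and commutes with $X_1,X_2,A_3,\dots,A_m$. Lemma~\ref{lem:cut} would provide it if these $m$ elements lifted to commuting tuples, but we can lift only $m-1$. Two observations close the gap. Near the middle of $e$, everything is determined by the image of $X$ in the circle obtained from $\Gamma$ by collapsing the other edges to a point. And a circle times an interval is an annulus in the plane, so the two coordinates of the circle and $A_3$ can be stored in two elements. This uses $m\ge3$.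

Parametrize $e$ affinely by $t\in[-\frac12,\frac12]$, written $t\mapsto e(t)$, so that $\mu_e=e(0)$ is the midpoint. Let $w_e=(c_e,s_e)\colon\Gamma\to\mathbb R^2$ be $(\cos2\pi t,\sin2\pi t)$ at $e(t)$ and $(-1,0)$ off $e$. It is a continuous map to the unit circle, and $\{c_e>\frac12\}$ is the open middle third $|t|<\frac16$ of $e$. Fix a continuous $\kappa\colon\mathbb R\to[0,1]$ with $\kappa=0$ on $(-\infty,0]$ and $\kappa=1$ on $[\frac12,\infty)$, and let $\psi_e=\kappa\circ c_e$, which vanishes outside the part $|t|\le\frac14$ of $e$.

\begin{lemma}\label{lem:edge}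
There is a projection $P_e\in Q$ commuting with $X_1,X_2,A_3,\dots,A_m$ such that
\begin{itemize}
\item[(a)] $P_e=\psi_e(X)P_e=P_e\psi_e(X)$;
\item[(b)] $g(X)(1-P_e)=0$ for every continuous real $g$ on $\Gamma$ that vanishes off the open middle third of $e$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $C=c_e(X)$, $S=s_e(X)$, so $C^2+S^2=1$, and let $D=A_3+2\ge1$. The $m-1$ self-adjoint elements $W_1=DC$, $W_2=DS$, $A_4,\dots,A_m$ commute, so by $\mathsf L_{\mathbb R}(m-1)$ and Lemma~\ref{lem:lift} they lift to commuting tuples $W_{1,i},W_{2,i},A_{4,i},\dots,A_{m,i}$. On $\mathbb R^2$ let $\alpha(w)=|w|-2$ and $\beta_j(w)=w_j/\max(|w|,1)$. Since $(W_1^2+W_2^2)^{1/2}=D\ge1$, we have $\alpha(W)=A_3$, $\beta_1(W)=W_1D^{-1}=C$ and $\beta_2(W)=S$. By (F4), applying $\beta_1,\beta_2,\alpha$ to $(W_{1,i},W_{2,i})$ shows that $(C,S,A_3,A_4,\dots,A_m)$ lifts to commuting tuples. Let $P_e$ be the projection of Lemma~\ref{lem:cut} for $b=C$ and $t=\frac12$. It commutes with $C,S,A_3,\dots,A_m$.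

Part (a) follows from \eqref{eq:cut} applied to $1-\kappa$, since $\kappa(C)=\psi_e(X)$, and from taking adjoints. For (b), let $\varphi_k(s)=\min\{1,k\max(s-\frac12,0)\}$. For each $\epsilon>0$ the compact set $\{|g|\ge\epsilon\}$ lies in $\{c_e>\frac12\}$, so $\varphi_k\circ c_e=1$ on it for large $k$. Hence $g\cdot(\varphi_k\circ c_e)\to g$ uniformly, and $g(X)\varphi_k(C)(1-P_e)=0$ by \eqref{eq:cut}.

It remains to show that $P_e$ commutes with $X_j$, which was not part of the lifted tuple. Define $k_j$ on the unit circle by $k_j(\cos2\pi t,\sin2\pi t)=x_j(e(t))\,\kappa(\cos2\pi t)$ for $|t|\le\frac12$. This vanishes for $|t|\ge\frac14$, so $k_j$ is well defined and continuous, and $x_j\psi_e=k_j\circ w_e$ on all of $\Gamma$. Thus $X_j\psi_e(X)=k_j(C,S)$ commutes with $P_e$ by (F2), and by (a)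
\[
P_eX_j=P_e\,\psi_e(X)X_j=X_j\psi_e(X)\,P_e=X_jP_e .\qedhere
\]
\end{proof}

\subsection*{The vertices}
For $e\ne e'$ we have $\psi_e\psi_{e'}=0$, so $P_eP_{e'}=P_e\psi_e(X)\psi_{e'}(X)P_{e'}=0$. Hence $G=1-\sum_eP_e$ is a projection; it commutes with $X_1,X_2,A_3,\dots,A_m$, and $G=(1-P_e)G$ for every $e$. Let $\Gamma_0$ be $\Gamma$ with all open middle thirds removed. It is the disjoint union of the stars $\operatorname{St}_v$, where $\operatorname{St}_v$ consists of the points on edges through the vertex $v$ at distance at most $\eta/3$ from $v$. We claim that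
\begin{equation}\label{eq:G}
g\text{ continuous and real on }\Gamma,\ \ g=0\text{ on }\Gamma_0\ \Rightarrow\ g(X)G=0 .
\end{equation}
Indeed $g=\sum_eg_e$, where $g_e$ equals $g$ on the middle third of $e$ and $0$ elsewhere; each $g_e$ is continuous, and $g_e(X)G=g_e(X)(1-P_e)G=0$ by Lemma~\ref{lem:edge}(b).

On the range of $G$ the spectrum is thus disconnected, and continuous functions suffice to separate the stars. Let $\chi_v\colon\Gamma\to[0,1]$ be $1$ on $\operatorname{St}_v$, $0$ on the other stars, and affine on each closed middle third. Then $\sum_v\chi_v=1$, and $\chi_v$ vanishes at distance more than $2\eta/3$ from $v$. Put $P_v=\chi_v(X)G$. The functions $\chi_v^2-\chi_v$ and $\chi_v\chi_{v'}$ ($v\ne v'$) vanish on $\Gamma_0$, so by \eqref{eq:G} the $P_v$ are mutually orthogonal projections with sum $G$. They commute with $X_1,X_2,A_3,\dots,A_m$.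

\subsection*{End of the proof of Proposition~\ref{prop:main}}
The family $\{P_v\}\cup\{P_e\}$ consists of mutually orthogonal projections with sum $1$ that commute with $X_1,X_2,A_3,\dots,A_m$. Put
\[
Y_j=\sum_vv_jP_v+\sum_e(\mu_e)_jP_e\qquad(j=1,2).
\]
By Lemma~\ref{lem:finite}, $(Y_1,Y_2,A_3,\dots,A_m)$ lifts to commuting tuples. By (F1) and the supports of $\chi_v$ and $\psi_e$,
\[
\|(X_j-v_j)P_v\|\le\max_\Gamma|(x_j-v_j)\chi_v|\le\tfrac23\eta,\qquad \|(X_j-(\mu_e)_j)P_e\|\le\max_\Gamma|(x_j-(\mu_e)_j)\psi_e|\le\tfrac14\eta .
\]
The difference $X_j-Y_j$ is the sum of these self-adjoint terms, which lie in mutually orthogonal corners. If $y=\sum_ky_k$ with $y_k=y_k^*=p_ky_kp_k$, then $y^2=\sum_ky_k^2\le\max_k\|y_k\|^2$. So $\|X_j-Y_j\|\le\eta$, and with \eqref{eq:X}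
\[
\|Y_j-A_j\|\le2\rho M^2+2\eta=2\rho M^2+4/M .
\]
Choose $M$ with $4/M\le\varepsilon/2$, and then $\rho<\eta/2$ with $2\rho M^2\le\varepsilon/2$. This proves Proposition~\ref{prop:main}, hence Theorem~\ref{thm:induction}, Theorem~\ref{thm:three}, and $\mathsf L_{\mathbb R}(m)$ for $m\le4$.\qed

\begin{remark}\label{rem:reality}
The hypothesis $\mathsf L_{\mathbb C}(m-2)$ and the reality of the matrices are used only in Step~2 of Lemma~\ref{lem:hole}. Every other step works over $\mathbb C$ with $\mathsf L_{\mathbb C}(m-1)$ in place of $\mathsf L_{\mathbb R}(m-1)$. Since $\mathsf L_{\mathbb C}(2)$ holds and $\mathsf L_{\mathbb C}(3)$ fails, the element $\Theta$ cannot always exist over $\mathbb C$ for $m=3$. The reason is visible. Over $\mathbb C$ the element $J$ has eigenvalues $\pm i$, the projection $F$ splits accordingly as $F_++F_-$, and $\Theta$ must exchange $F_+$ and $F_-$ and intertwine $\tilde A_3F_+$ with $\tilde A_3F_-$, two compressions with no common origin. In the real case, entrywise complex conjugation exchanges these two compressions, and commuting Hermitian matrices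 are simultaneously unitarily equivalent to their complex conjugates, because they have a common eigenbasis and real eigenvalues.
\end{remark}

\section{Failure for five matrices}\label{sec:five}

We show that $\mathsf L_{\mathbb R}(5)$ fails for every $\varepsilon<\frac15$, even if the commuting matrices are allowed to be Hermitian. This completes the proof of Theorem~\ref{thm:sharp}.

\subsection*{The signature obstruction}
The \emph{signature} $\operatorname{sign}(L)$ of a Hermitian matrix is the number of its positive eigenvalues minus the number of its negative ones. Eigenvalues depend continuously on the matrix, so the signature is constant along a path of invertible Hermitian matrices.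

\begin{lemma}\label{lem:signature}
Let $m\ge2$ and let $\gamma_1,\dots,\gamma_m\in M_d(\mathbb C)$ be Hermitian, pairwise anticommuting, with $\gamma_j^2=1$. Let $A_1,\dots,A_m$ be Hermitian matrices of the same size and $L=\sum_j\gamma_j\otimes A_j$. If $L$ has no eigenvalue in $(-1,1)$ and $\operatorname{sign}(L)\ne0$, then there are no commuting Hermitian $A_j'$ with $\max_j\|A_j-A_j'\|<1/m$.
\end{lemma}

\begin{proof}
Suppose they exist, and let $L'=\sum_j\gamma_j\otimes A_j'$. Then $\|L-L'\|<1$, so the segment from $L$ to $L'$ consists of invertible Hermitian matrices, and $\operatorname{sign}(L')=\operatorname{sign}(L)\neq0$. Diagonalizing the $A_j'$ simultaneously writes $L'$ as a direct sum of blocks $\sum_ja_j\gamma_j$ with $a\in\mathbb R^m$. Such a block has square $|a|^2$, and it has trace $0$, because $\operatorname{tr}\gamma_j=\operatorname{tr}(\gamma_k\gamma_j\gamma_k)=-\operatorname{tr}\gamma_j$ for $k\ne j$. So its eigenvalues $\pm|a|$ have equal multiplicity, and $\operatorname{sign}(L')=0$, a contradiction.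
\end{proof}

\subsection*{Averages on symmetric tensors}
Given such $\gamma_j$, almost commuting matrices arise by averaging over many tensor factors. On $(\mathbb C^d)^{\otimes N}$ let $x^{(k)}$ be the matrix $x$ acting in slot $k$, and let $\tau_{kl}$ exchange slots $k$ and $l$. Let $V_N$ be the subspace of symmetric tensors, of dimension $\binom{N+d-1}{d-1}$. The operators
\[
A_j=\frac1N\sum_{k=1}^N\gamma_j^{(k)}
\]
commute with permutations of the slots, so they act on $V_N$ as Hermitian contractions. Operators in different slots commute, so $[A_j,A_l]=N^{-2}\sum_k[\gamma_j,\gamma_l]^{(k)}$ and $\|[A_j,A_l]\|\le2/N$. The operator $L=\sum_j\gamma_j\otimes A_j$ acts on $\mathcal H=\mathbb C^d\otimes V_N$, with slots numbered $0,1,\dots,N$, and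
\begin{equation}\label{eq:NL}
NL=\sum_{k=1}^NT_{0k},\qquad T=\sum_j\gamma_j\otimes\gamma_j,
\end{equation}
where $T_{0k}$ is $T$ acting in slots $0$ and $k$. We need two tools.

First, the orthogonal projection onto the tensors symmetric in a set of slots is the average of the permutations of these slots. The transpositions $\tau_{0k}$, together with the identity, represent the left cosets of the subgroup of permutations fixing slot $0$. Hence the projection $\Pi$ onto $V_{N+1}\subset\mathcal H$ satisfies
\begin{equation}\label{eq:coset}
\Pi\,\xi=\frac1{N+1}\Bigl(1+\sum_{k=1}^N\tau_{0k}\Bigr)\xi\qquad\text{for }\xi\text{ symmetric in slots }1,\dots,N .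
\end{equation}

Second, let $\phi\colon M_d(\mathbb C)\to M_d(\mathbb C)$ be conjugate-linear. For a basis $(f_\alpha)$ of $M_d(\mathbb C)$ that is orthonormal for $\operatorname{tr}(x^*y)$, the sum $\sum_\alpha f_\alpha\otimes\phi(f_\alpha)$ does not depend on the basis: if $f'_\beta=\sum_\alpha U_{\alpha\beta}f_\alpha$ with $U$ unitary, the coefficient of $f_\alpha\otimes\phi(f_{\alpha'})$ in the new sum is $\sum_\beta U_{\alpha\beta}\overline{U_{\alpha'\beta}}=\delta_{\alpha\alpha'}$. With matrix units $E_{ab}$ and $\phi(x)=x^*$, the sum is the swap $\tau=\sum_{a,b}E_{ab}\otimes E_{ba}$.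

\begin{example}[The fuzzy sphere]\label{ex:fuzzy}
Let $d=2$, $m=3$, $\gamma_j=\sigma_j$. The orthonormal basis $1/\sqrt2,\sigma_j/\sqrt2$ gives $\tau=\frac12(1+T)$, so $T=2\tau-1$. By \eqref{eq:NL} and \eqref{eq:coset}, $NL=2(N+1)\Pi-2-N$ on $\mathcal H$. The eigenvalues are $N$ on $V_{N+1}$, of dimension $N+2$, and $-(N+2)$ on the complement, of dimension $2(N+1)-(N+2)=N$. So $L$ has no eigenvalue in $(-1,1)$ and $\operatorname{sign}(L)=2$, and Lemma~\ref{lem:signature} refutes $\mathsf L_{\mathbb C}(3)$. These matrices are not all real in any orthonormal basis, because $[A_1,A_2]=\frac{2i}NA_3\neq0$.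
\end{example}

For a real example we want an antiunitary map that commutes with all $\gamma_j$, unlike the map $z\mapsto\sigma_2\bar z$ behind the symmetry in Section~\ref{sec:intro}, which anticommutes with the Pauli matrices. Quaternionic matrices provide five such $\gamma_j$.

\subsection*{Five real matrices}
In $M_2(\mathbb H)$ let
\[
\gamma_1=\begin{pmatrix}1&0\\0&-1\end{pmatrix},\qquad\gamma_2=\begin{pmatrix}0&1\\1&0\end{pmatrix},\qquad\gamma_3,\gamma_4,\gamma_5=g_q=\begin{pmatrix}0&-q\\q&0\end{pmatrix}\quad(q=i,j,k).
\]
They equal their quaternionic adjoints since $\bar q=-q$. We have $g_pg_q=-pq\cdot1$, so $g_q^2=1$ and $g_pg_q=-g_qg_p$ for $p\ne q$. Also $\gamma_2g_q=\operatorname{diag}(q,-q)=-g_q\gamma_2$, and $\gamma_1$ anticommutes with every off-diagonal matrix. Let the $\gamma_j$ act from the left on $\mathbb H^2$, regarded as $\mathbb C^4$ with right multiplication by $i$ as complex structure and the Euclidean norm. They commute with right multiplications and are symmetric for the Euclidean inner product, so they are Hermitian $4\times4$ matrices. Right multiplication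 by $j$ is an isometry $\mathcal K$, antilinear because $ij=-ji$. So $\mathcal K$ is antiunitary, that is, $\langle\mathcal Kx,\mathcal Ky\rangle=\overline{\langle x,y\rangle}$, and
\[
\mathcal K\gamma_j=\gamma_j\mathcal K,\qquad\mathcal K^2=-1 .
\]

Take $d=4$, $m=5$ and $N\ge2$ even. The antiunitary map $\mathcal K^{\otimes N}$ preserves $V_N$, commutes with the $A_j$, and has square $(-1)^N=1$; this is where the parity of $N$ is used. Its fixed space $V_N^{\mathbb R}$ in $V_N$ satisfies $V_N=V_N^{\mathbb R}\oplus iV_N^{\mathbb R}$, and the inner product is real on it. A real orthonormal basis of $V_N^{\mathbb R}$ is therefore an orthonormal basis of $V_N$. The $A_j$ preserve $V_N^{\mathbb R}$, so in this basis they are real symmetric matrices.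

\subsection*{The operator $T$}
Write $|x\rangle\langle y|$ for the map $z\mapsto\langle y,z\rangle x$. For an orthonormal basis $(e_a)$ of $\mathbb C^4$ let $\omega=\frac12\sum_ae_a\otimes\mathcal Ke_a$ and $\Omega=|\omega\rangle\langle\omega|$. The vector $\omega$ has norm $1$, and it does not depend on the basis, by the computation with $U$ above. Using the basis $(\mathcal Ke_a)$ gives $\omega=-\frac12\sum_a\mathcal Ke_a\otimes e_a$, that is, $\tau\omega=-\omega$.

\begin{lemma}\label{lem:T}
$T=2\tau+8\Omega-1$ on $\mathbb C^4\otimes\mathbb C^4$.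
\end{lemma}

\begin{proof}
A product $u$ of $p$ distinct $\gamma$'s with $1\le p\le4$ has trace $0$, because it anticommutes with some $\gamma_l$: with any of its factors if $p$ is even, and with any $\gamma_l$ not occurring in it if $p$ is odd. Consider the $1+5+10=16$ unitaries $u_\alpha$ given by $1$, $\gamma_j$ and $\gamma_j\gamma_l$ ($j<l$). For $\alpha\ne\beta$, $u_\alpha^*u_\beta$ is up to sign such a product, so $(u_\alpha/2)$ is an orthonormal basis of $M_4(\mathbb C)$. Let $T'=\sum_{j<l}\gamma_j\gamma_l\otimes\gamma_j\gamma_l$. We compare this basis with the matrix units $E_{ab}=|e_a\rangle\langle e_b|$ for two maps $\phi$. For $\phi(x)=x^*$, since $(\gamma_j\gamma_l)^*=-\gamma_j\gamma_l$, we get $\tau=\frac14(1+T-T')$. For $\phi(x)=\mathcal Kx\mathcal K^{-1}$ we have $\phi(u_\alpha)=u_\alpha$ and $\phi(E_{ab})=|\mathcal Ke_a\rangle\langle\mathcal Ke_b|$, so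
\[
4\Omega=\sum_{a,b}|e_a\rangle\langle e_b|\otimes|\mathcal Ke_a\rangle\langle\mathcal Ke_b|=\tfrac14(1+T+T').
\]
Adding the two identities gives $\tau+4\Omega=\frac12(1+T)$.
\end{proof}

\subsection*{The spectrum of $L$}
Compared with Example~\ref{ex:fuzzy}, there is a new term $\sum_k\Omega_{0k}$. Let $c\colon\mathcal H\to V_{N-1}$ be the contraction of slots $0,1$ with $\omega$, defined on the full tensor product by $x_0\otimes x_1\otimes\zeta\mapsto\langle\omega,x_0\otimes x_1\rangle\zeta$; on $\mathcal H$ its values are symmetric in slots $2,\dots,N$. The operator $\sum_k\Omega_{0k}$ commutes with permutations of slots $1,\dots,N$, so it preserves $\mathcal H$. For $\xi,\xi'\in\mathcal H$, which are fixed by $\tau_{1k}$,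
\[
\langle\xi',\Omega_{0k}\xi\rangle=\langle\xi',\tau_{1k}\Omega_{01}\tau_{1k}\xi\rangle=\langle\xi',\Omega_{01}\xi\rangle=\langle c\xi',c\xi\rangle .
\]
So $\sum_k\Omega_{0k}=Nc^*c$ on $\mathcal H$, and \eqref{eq:NL}, \eqref{eq:coset} and Lemma~\ref{lem:T} give
\begin{equation}\label{eq:L}
NL=2(N+1)\Pi-2-N+8N\,c^*c .
\end{equation}

We compute $cc^*$. For $\zeta\in V_{N-1}$, $c^*\zeta$ is the orthogonal projection of $\omega\otimes\zeta$ onto $\mathcal H$, obtained by symmetrizing slots $1,\dots,N$. By \eqref{eq:coset} for these slots, $c^*\zeta=\frac1N\bigl(1+\sum_{k=2}^N\tau_{1k}\bigr)(\omega\otimes\zeta)$. Contracting $\omega\otimes\zeta$ gives $\zeta$. For the other terms, let $f_a=\mathcal Ke_a$ and follow a vector $y$ in slot $k$. In slots $0,1,k$ the map $\tau_{1k}$ sends $\omega\otimes y$ to $\frac12\sum_ae_a\otimes y\otimes f_a$, and contraction with $\omega=\frac12\sum_be_b\otimes f_b$ leaves $\frac14\sum_a\langle f_a,y\rangle f_a=\frac14y$ in slot $k$. Therefore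
\[
cc^*=\frac1N\Bigl(1+\frac{N-1}4\Bigr)=\frac{N+3}{4N}.
\]
So $c^*$ is injective, $c^*c=\frac{N+3}{4N}$ on the range of $c^*$, and $c^*c=0$ on its orthogonal complement $\ker c$. If $\xi\in V_{N+1}$, then $\xi=\tau_{01}\xi$ and $\tau\omega=-\omega$ give $c\xi=-c\xi$; thus $V_{N+1}\subset\ker c$ is orthogonal to the range of $c^*$. With $d_N=\dim V_N=\binom{N+3}3$, formula \eqref{eq:L} shows that $NL$ has the eigenvalue
\begin{itemize}
\item $2(N+1)-2-N=N$ on $V_{N+1}$, of dimension $d_{N+1}$;
\item $-2-N+2(N+3)=N+4$ on the range of $c^*$, of dimension $d_{N-1}$;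
\item $-(N+2)$ on the rest of $\mathcal H$, of dimension $4d_N-d_{N+1}-d_{N-1}$.
\end{itemize}
Hence $L$ has no eigenvalue in $(-1,1)$. Since $d_{N+1}-d_N=\binom{N+3}2$ and $d_N-d_{N-1}=\binom{N+2}2$,
\[
\operatorname{sign}(L)=2\,(d_{N+1}-2d_N+d_{N-1})=2\Bigl(\tbinom{N+3}2-\tbinom{N+2}2\Bigr)=2(N+2)\ne0 .
\]
By Lemma~\ref{lem:signature}, for every even $N$ the real symmetric contractions $A_1,\dots,A_5$ are not within $\varepsilon<\frac15$ of commuting Hermitian matrices, while $\|[A_j,A_l]\|\le2/N\to0$. So $\mathsf L_{\mathbb R}(5)$ fails, and with it $\mathsf L_{\mathbb R}(m)$ for all $m\ge5$. Together with Section~\ref{sec:grid}, this proves Theorem~\ref{thm:sharp}.\qed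

\begin{thebibliography}{1}

\bibitem{CL}
Alexander Cerjan and Terry A. Loring,
\emph{Even spheres as joint spectra of matrix models},
arXiv:2305.12026 (2023).

\end{thebibliography}
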